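\title{Overtwisted right-veering open books with large essential translation distance}

\begin{abstract}
Etnyre and Li asked whether an open book decomposition whose monodromy is right veering and has sufficiently large translation distance in the homologically essential arc complex of the page must support a tight contact structure, or even one with nonzero Heegaard Floer contact invariant. We show that both answers are negative. On every page of genus $g$ with $b\ge 4$ boundary components, other than the spheres with four or five holes, there are right-veering pseudo-Anosov monodromies with arbitrarily large essential translation distance whose open books support overtwisted contact structures. The proof builds, from a movie of pairs of arcs in the pages, a closed surface that violates Eliashberg's inequality. Dehn twists that fix a frame of the movie make the monodromy right veering, and pseudo-Anosov maps of subsurfaces that fix a frame make its translation distance large.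
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Open books and two invariants of the monodromy}

Let $\Sigma$ be a compact, connected, oriented surface with nonempty boundary, not a disk, and let $\phi\colon\Sigma\to\Sigma$ be an orientation-preserving diffeomorphism that is the identity near $\partial\Sigma$. The pair $(\Sigma,\phi)$ is an \emph{open book decomposition} with \emph{page} $\Sigma$ and \emph{monodromy} $\phi$. It determines the closed $3$-manifold
\[
M_{(\Sigma,\phi)}=\Sigma\times[0,1]/\sim,\qquad (p,1)\sim(\phi(p),0)\ \text{ for } p\in\Sigma,\qquad (p,t)\sim(p,t')\ \text{ for } p\in\partial\Sigma .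
\]
Thus $\phi$ is the return map of the flow of $\partial_t$. We orient $M_{(\Sigma,\phi)}$ by the page followed by $\partial_t$, write $\Sigma_t$ for the image of $\Sigma\times\{t\}$, and call the image of $\partial\Sigma$ the \emph{binding}. A contact structure $\xi=\ker\lambda$, $\lambda\wedge d\lambda>0$, is \emph{supported} by the open book if $\lambda$ can be chosen positive on the binding, oriented as the boundary of a page, with $d\lambda$ a positive area form on the interior of each page. The Thurston--Winkelnkemper construction produces such a structure, and by Giroux's uniqueness theorem it is unique up to isotopy; we denote it by $\xi_{(\Sigma,\phi)}$. A contact structure $\xi$ is \emph{overtwisted} if there is an embedded disk $D$ with $T_pD=\xi_p$ for all $p\in\partial D$, and \emph{tight} otherwise. One would like to read off from $\phi$ whether $\xi_{(\Sigma,\phi)}$ is tight. The question of this paper involves two invariants of $\phi$, both defined by its action on arcs.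

The first is the notion of right veering of Honda, Kazez and Mati\'c. Let $\alpha,\beta$ be properly embedded oriented arcs with the same initial point $x\in\partial\Sigma$, isotoped rel endpoints so that they intersect minimally. Then $\beta$ is \emph{to the right} of $\alpha$ if either $\beta$ is isotopic to $\alpha$ rel endpoints, or $(\dot\beta(0),\dot\alpha(0))$ is an oriented basis of $T_x\Sigma$. The map $\phi$ is \emph{right veering} if $\phi(\alpha)$ is to the right of $\alpha$ for every $x\in\partial\Sigma$ and every properly embedded arc $\alpha$ starting at $x$.

The second is a distance. A properly embedded arc is \emph{homologically essential} if it represents a nonzero class in $H_1(\Sigma,\partial\Sigma)$. The \emph{homologically essential arc complex} of $\Sigma$ has a vertex for each isotopy class of homologically essential arcs, where isotopies fix $\partial\Sigma$ pointwise (so endpoints are fixed); two distinct vertices are joined by an edge if they have representatives with disjoint interiors, shared endpoints being allowed. Let $d$ be the edge-path distance, each edge having length $1$. The monodromy acts on the complex, and its \emph{essential translation distance} is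
\[
\operatorname{dist}_e(\phi)=\min_a d(a,\phi(a)),
\]
the minimum over all vertices $a$.

Throughout, $T_c$ is the positive Dehn twist along a simple closed curve $c$. It is right-handed: an arc approaching $c$ turns right, runs once around $c$, and continues.

\begin{example}\label{ex:annulus}
Let $\Sigma$ be an annulus with core $c$ and universal cover $\mathbb R\times[0,1]$, the deck group being generated by translation by $1$. The homologically essential arcs are those that join the two boundary circles. If a lift of such an arc $a$ runs from $(s,0)$ to $(s',1)$, put $w(a)=s'-s$. If $a$ and $a'$ have disjoint interiors, some lift of $a'$ lies between a lift of $a$ and its translate by $1$, so $|w(a)-w(a')|\le1$. The twist $T_c$ changes $w$ by $1$, and $a$ is adjacent to $T_c(a)$. Hence $\operatorname{dist}_e(T_c^k)=|k|$. Arcs with both ends on one circle are fixed by $T_c^k$ up to isotopy, and comparing straight lifts of the others shows that $T_c^k$ is right veering exactly when $k\ge0$.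
\end{example}

\begin{example}\label{ex:stab}
An open book $(\Sigma,\phi)$ \emph{destabilizes} if $\Sigma$ is obtained from a smaller page by attaching a $1$-handle and $\phi=\phi_0\circ T_c$ or $\phi=T_c\circ\phi_0$, where $\phi_0$ is a monodromy of the smaller page extended by the identity over the handle and $c$ crosses the cocore $a$ of the handle once. Then $\operatorname{dist}_e(\phi)\le1$. Indeed, $a$ has intersection number $\pm1$ with $c$, so it is homologically essential. The arc $T_c(a)$ follows $a$, turns right onto $c$, returns to $a$ from the left and follows $a$ to its end; pushing its first part to the right of $a$ and its last part to the left gives a representative $a'$ whose interior misses $a$. Since $\phi_0$ fixes $a$ pointwise, $\phi(a)$ is represented by $a'$ or by $\phi_0(a')$, and both have interior disjoint from $a$.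
\end{example}

So right veering fixes the direction in which $\phi$ moves arcs near the boundary, and $\operatorname{dist}_e$ measures how far the least-moved arc is carried. Small values of $\operatorname{dist}_e$ have a geometric meaning. By \cite{EL}, if $\operatorname{dist}_e(\phi)=0$ then $M_{(\Sigma,\phi)}$ has an $S^2\times S^1$ summand, and an open book supporting a tight contact structure on a manifold without such a summand destabilizes if and only if $\operatorname{dist}_e(\phi)=1$. It is natural to ask what large values imply. Let $c(\xi)$ denote the Heegaard Floer contact invariant; the only property of it that we use is that $c(\xi)=0$ when $\xi$ is overtwisted \cite{OS}. Etnyre and Li \cite{EL} posed the following two questions.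
\begin{itemize}
\item[(a)] Is there an integer $n>0$ such that every open book $(\Sigma,\phi)$ with $\phi$ right veering and $\operatorname{dist}_e(\phi)>n$ supports a tight contact structure?
\item[(b)] Is there an integer $n>0$ such that every such open book has $c(\xi_{(\Sigma,\phi)})\neq0$?
\end{itemize}
One might guess that the answer is yes. A surface in $M_{(\Sigma,\phi)}$ that witnesses overtwistedness cuts the pages in a moving family of arcs. If the family changes its isotopy class only a few times as $t$ runs from $0$ to $1$, it traces a short path from an arc to its image under $\phi$, and a large distance forbids this. If the family always moves in one direction at some boundary point, then $\phi$ must move an arc back in the opposite direction, and right veering forbids the wrong one. We show that a witness can escape both constraints.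

\subsection{The result}

Write $\Sigma_{g,b}$ for the compact oriented surface of genus $g$ with $b$ boundary components. The \emph{fractional Dehn twist coefficient} $\operatorname{FDTC}(\phi,C)$ at a boundary component $C$ is a real number that measures, in full turns, how far $\phi$ twists to the right around $C$; it is defined in Section~\ref{sec:order}. We call $\phi$ pseudo-Anosov if its class up to isotopies that may move the boundary is pseudo-Anosov.

\begin{theorem}\label{thm:main}
Let $\Sigma=\Sigma_{g,b}$ with $b\ge4$ and $(g,b)\neq(0,4),(0,5)$. For all $n,R>0$ there is a monodromy $\phi$ of $\Sigma$ such that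
\begin{itemize}
\item[(1)] $\phi$ is pseudo-Anosov and right veering;
\item[(2)] $\operatorname{dist}_e(\phi)>n$;
\item[(3)] $\xi_{(\Sigma,\phi)}$ is overtwisted, and hence $c(\xi_{(\Sigma,\phi)})=0$;
\item[(4)] the fractional Dehn twist coefficient of $\phi$ is at least $R$ at $b-2$ boundary components and lies in $[\frac12,1]$ at the other two.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
The answers to questions \textup{(a)} and \textup{(b)} are both no. Counterexamples exist for every $n$ on a fixed page, for instance on $\Sigma_{1,4}$ or on the planar page $\Sigma_{0,6}$, and for $n\ge1$ they do not destabilize.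
\end{corollary}

The first two assertions need only items (1)--(3) of the theorem, and the last follows from Example~\ref{ex:stab}. The theorem also shows that it does not help to require that $\phi$ be pseudo-Anosov, or that it twist arbitrarily far to the right at all but two boundary components.

\subsection{Outline of the proof}

We choose the witness first and the monodromy afterwards. Section~\ref{sec:movies} considers a sequence $A_0,\dots,A_m$ of pairs of arcs, each obtained from the previous one by a band surgery called a saddle, and a monodromy with $\phi(A_m)=A_0$. The sequence sweeps out a closed surface, and a count of signs shows that it violates Eliashberg's inequality when one saddle is ``right'' and all others, however many, are ``left.'' The freedom that remains is this: a diffeomorphism that fixes $A_i$ may be applied to $A_{i+1}$ without changing the type of the saddle. Section~\ref{sec:order} encodes the relation ``to the right of'' as a linear order and describes how saddles and Dehn twists move points in that order; Section~\ref{sec:example} works out the first two saddles of a movie by hand. Section~\ref{sec:construction} constructs $\phi$. Negative Dehn twists that fix $A_i$ give right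 veering (Section~\ref{sec:veering}), and pseudo-Anosov maps of the complement of $A_i$ force geodesics of the curve complex to follow the movie, which makes the distance grow linearly in $m$ (Section~\ref{sec:distance}).

From now on $\Sigma=\Sigma_{g,b}$ is as in Theorem~\ref{thm:main}.

\section{Movies of arcs and overtwistedness}\label{sec:movies}

If $\phi$ fixes a nonseparating arc $a$ pointwise, then $a\times[0,1]$ closes up in $M_{(\Sigma,\phi)}$ to a sphere that meets the binding in the two endpoints of $a$, and this sphere is nonseparating because $\Sigma\setminus a$ is connected. This is a movie in which nothing happens. To obtain surfaces of positive genus we use two arcs and let them exchange their ends.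

\subsection{Systems and saddles}

Choose four boundary components $C_{x_1},C_{x_2},C_{y_1},C_{y_2}$ with a point $x_1,x_2,y_1,y_2$ on each, and call the remaining components $D_1,\dots,D_{b-4}$. A \emph{system} is a pair $A=\{a^1,a^2\}$ of disjoint arcs, with $a^s$ oriented from $x_s$ to a point $y_{\sigma(s)}$, where $\sigma$ is a permutation of $\{1,2\}$. We call $\sigma$ the \emph{matching} of $A$; there are two matchings. Fix a collar of $\partial\Sigma$ with coordinates $(w,r)$, where $r$ is the distance to the boundary and $\partial_w$ orients the boundary. A system is \emph{normalized} if its arcs are radial segments $w=\mathrm{const}$ in the collar. Every system is isotopic rel $\partial\Sigma$ to a normalized one, and isotopic normalized systems are isotopic by an isotopy fixed near $\partial\Sigma$. Cutting along an arc that joins different boundary components does not disconnect a surface and does not change its genus, so $\Sigma\setminus A$ is connected of genus $g$.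

Let $\delta$ be a simple arc with interior in $\Sigma\setminus A$ that runs from the left side of $a^1$ to the left side of $a^2$; it exists because $\Sigma\setminus A$ is connected. Thicken $\delta$ to a thin band, remove from $A$ the two short sides of the band and add the two long sides. The result is a system $A'$, and we say that $A'$, or any system isotopic to it rel $\partial\Sigma$, is obtained from $A$ by a \emph{left saddle}. The new arc from $x_1$ follows $a^1$, turns left along one side of $\delta$, and follows $a^2$ to $y_{\sigma(2)}$; the new arc from $x_2$ follows $a^2$, turns left along the other side of $\delta$, and follows $a^1$ to $y_{\sigma(1)}$. So the orientations are coherent and the matching is switched. Pushing the new arcs, rel endpoints, to the left of $a^1$ and $a^2$ makes their interiors disjoint from $A$. At $x_s$ the new arc then leaves to the left of the old one. At $y_s$ we regard both arcs as starting at $y_s$, that is, we traverse them backwards, and the new arc leaves to the right of the old one. A \emph{right saddle} is defined with $\delta$ on the right sides, and it has the opposite effect: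
\begin{equation}\label{eq:table}
\begin{array}{c|cc}
 & \text{at } x_1,x_2 & \text{at } y_1,y_2\\ \hline
\text{left saddle} & \text{new arc leaves to the left} & \text{new arc leaves to the right}\\
\text{right saddle} & \text{new arc leaves to the right} & \text{new arc leaves to the left}
\end{array}
\end{equation}
Figure~\ref{fig:saddle} shows both types.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \s in {0,5.4}{
\begin{scope}[xshift=\s cm]
\foreach \p/\q in {0/0,2.4/0,0/2.4,2.4/2.4} \draw[fill=gray!25] (\p,\q) circle (0.25);
\node at (2.95,0) {$x_1$}; \node at (2.95,2.4) {$y_1$};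
\node at (-0.55,2.4) {$x_2$}; \node at (-0.55,0) {$y_2$};
\end{scope}}
\draw[thick,->] (2.22,0.18) .. controls (1.7,0.8) and (1.7,1.6) .. (2.22,2.22);
\draw[thick,->] (0.18,2.22) .. controls (0.7,1.6) and (0.7,0.8) .. (0.18,0.18);
\draw[dashed] (0.57,1.2) -- (1.83,1.2); \node at (1.2,1.45) {$\delta$}; \node at (1.2,-0.5) {$A$};
\begin{scope}[xshift=5.4cm]
\draw[thick,->] (2.22,0.18) .. controls (1.6,0.7) and (0.8,0.7) .. (0.18,0.18);
\draw[thick,->] (0.18,2.22) .. controls (0.8,1.7) and (1.6,1.7) .. (2.22,2.22);
\draw[dashed] (1.2,0.57) -- (1.2,1.83); \node at (1.5,1.2) {$\delta'$}; \node at (1.2,-0.5) {$B$};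
\end{scope}
\end{tikzpicture}
\caption{Two systems of arcs in a planar part of the page; the gray disks are holes, and the marked points lie on their boundaries facing the center of the square. The arc $\delta$ joins the left sides of the arcs of $A$, and the left saddle along $\delta$ turns $A$ into $B$. The arc $\delta'$ joins the right sides of the arcs of $B$, and the right saddle along $\delta'$ turns $B$ back into $A$.}
\label{fig:saddle}
\end{figure}

\subsection{The surface of a movie}

We use Eliashberg's inequality \cite{Eli}: if $\xi$ is a tight contact structure on $M$ and $S\subset M$ is a closed, connected, oriented, embedded surface of genus at least $1$, then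
\begin{equation}\label{eq:eli}
|\langle e(\xi),[S]\rangle|\le-\chi(S),
\end{equation}
where $e(\xi)$ is the Euler class of the oriented plane bundle $\xi$. The number $\langle e(\xi),[S]\rangle$ is the sum of the indices of any section of $\xi|_S$ with isolated singularities, and it does not change under a homotopy of $\xi$ through oriented plane fields.

\begin{proposition}\label{prop:movie}
Let $A_0,\dots,A_m$, $m\ge1$, be normalized systems, each obtained from the previous one by a saddle, with $m_+$ left saddles and $m_-$ right saddles. Suppose that $\phi(A_m)=A_0$. Then $M=M_{(\Sigma,\phi)}$ contains a closed, connected, oriented, embedded surface $S$ with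
\[
\chi(S)=4-m,\qquad \langle e(\xi_{(\Sigma,\phi)}),[S]\rangle=m_--m_+ .
\]
In particular, if $m\ge4$ and exactly one saddle is a right saddle, then $\xi_{(\Sigma,\phi)}$ is overtwisted.
\end{proposition}

\begin{proof}
\emph{The surface.} Choose times $0<t_1<\dots<t_m<1$. Let $S$ meet $\Sigma_t$ in $A_0$ for $t$ near $0$ and in $A_m$ for $t$ near $1$; at time $t_i$ the two arcs touch and undergo the $i$-th surgery, so that $t|_S$ has a nondegenerate saddle point; between these times the arcs move by isotopies fixed near $\partial\Sigma$. The surface closes up because $(A_m,1)\sim(\phi(A_m),0)=(A_0,0)$. Shrinking the collar, we may assume that $\phi$ is the identity on it and that all levels are radial in it. The collar sweeps out a neighborhood $N$ of the binding with coordinates $(w,r,\theta)$, $\theta=t\in\mathbb R/\mathbb Z$, and $S\cap N$ consists of four meridian disks $w=\mathrm{const}$. So $S$ is a closed embedded surface. It is connected: every component of every level $S\cap\Sigma_t$ contains one of the four binding points, and a singular level is connected and contains all four. We coorient $S$, at points other than saddles and binding points, by a vector tangent to the page that points to the right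 of the oriented curve $S\cap\Sigma_t$. The local models below show that this coorientation extends over the remaining $m+4$ points. A coorientation of $S$, or of a plane field, determines an orientation through that of $M$, and we use the same rule for both.

\emph{The plane field.} The contact planes are close to the pages but not equal to them, so we first deform them. The Thurston--Winkelnkemper form is $\lambda=K\,dt+\beta_t$ away from the binding, where $K$ is a large constant and the $\beta_t$ are $1$-forms on $\Sigma$ (so $\beta_t(\partial_t)=0$), and $\lambda=h_1(r)\,dw+h_2(r)\,d\theta$ in $N$. Here $h_1(0)>0$, $h_2>0$ for $r>0$, $h_2$ is a positive multiple of $r^2$ near $r=0$, and in the outer part of $N$, where the two descriptions overlap, $h_2=K$ and $\beta_t=h_1\,dw$. Let $h_0$ be a function equal to $h_1$ near $r=0$ and vanishing for larger $r$, in particular on the overlap. For $s\in[0,1]$ replace $\beta_t$ by $(1-s)\beta_t$ and $h_1$ by $(1-s)h_1+sh_0$. The two formulas still agree on the overlap. The resulting forms vanish nowhere: the coefficient of $dt$ is $K$ outside $N$ and $h_2>0$ in $N$ for $r>0$, and the coefficient of $dw$ at $r=0$ is $h_1(0)>0$. Their kernels give a homotopy from $\xi=\xi_{(\Sigma,\phi)}$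 to a cooriented plane field $\xi_0$ that equals $T\Sigma_t$, cooriented by $dt$, outside $N$, contains $\partial_r$ in $N$, and equals $\ker dw$, cooriented by $dw$, along the binding. We compute with $\xi_0$.

\emph{A common section.} Let $\zeta$ be the unit tangent field of the oriented curves $S\cap\Sigma_t$; it equals $\pm\partial_r$ in $N$. Away from the four binding points and the $m$ saddles, $\zeta$ is a section of both $TS$ and $\xi_0|_S$. At these exceptional points $TS=\xi_0$ as unoriented planes. Near a binding point projection along $\partial_w$, and near a saddle projection along $\partial_t$, gives an isomorphism between $TS$ and $\xi_0|_S$ that fixes $\zeta$. Hence the index of $\zeta$ in $\xi_0$ equals its index in $TS$ times a sign, which is $+$ if the coorientations of $S$ and $\xi_0$ agree at the point and $-$ otherwise. In $TS$ the index is $+1$ at a binding point, which is a source or a sink, and $-1$ at a saddle. This gives $\chi(S)=4-m$.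

\emph{Signs at the binding.} Since $\partial_w$ orients the boundary of the page and $\partial_r$ points inward, $(\partial_w,\partial_r)$ is an oriented basis of the page, so $\partial_w$ points to the right of $\partial_r$. At $x_s$ the arcs point inward, $S$ is cooriented by $\partial_w$, and the sign is $+$. At $y_s$ the arcs point outward, $S$ is cooriented by $-\partial_w$, and the sign is $-$.

\emph{Signs at the saddles.} Near the $i$-th saddle take oriented coordinates $(u,v)$ on the page with $S=\{F=0\}$, $F=t-t_i+u^2-v^2$. At time $t_i-\eta$ the two strands are $u=\pm\sqrt{\eta+v^2}$. For a left saddle the strand with $u>0$ points up and the other points down, so that their left sides face each other, as in the system $A$ of Figure~\ref{fig:saddle}. The gradient $\nabla F=(2u,-2v,1)$ projects to the right of both strands, so it coorients $S$. At the saddle it equals $\partial_t$, and the sign is $+$. For a right saddle both strands are reversed, $S$ is cooriented by $-\nabla F$, and the sign is $-$.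

Summing, $\langle e(\xi),[S]\rangle=(2-2)-(m_+-m_-)=m_--m_+$. If $m\ge4$ then $\chi(S)\le0$, so $S$ has genus at least $1$. If moreover $m_-=1$, then $|\langle e(\xi),[S]\rangle|=m-2>m-4=-\chi(S)$, and \eqref{eq:eli} fails.
\end{proof}

The hypothesis $\phi(A_m)=A_0$ forces $m$ to be even, since $\phi$ preserves matchings and each saddle switches them. The movie $B\to A\to B$ of Figure~\ref{fig:saddle} with $\phi=\mathrm{id}$ has $m=2$ and gives a sphere with Euler number $0$, about which \eqref{eq:eli} says nothing. The first useful case is $m=4$, $m_-=1$: a torus with Euler number $-2$.

For general $m\ge 4$, inequality \eqref{eq:eli} for $S$ reads $|m_+-m_-|\le m_++m_--4$, which is equivalent to $\min(m_+,m_-)\ge2$. If all saddles are left saddles, the structure is overtwisted, but for a visible reason: by \eqref{eq:table} the arc at $y_1$ moves to the right at every step, these moves add up (Section~\ref{sec:order}), and $\phi$ carries the last arc back to the first, which is strictly to its left. The count, however, tolerates one right saddle. At $y_1$ and $y_2$ it gives one step to the left against $m-1$ steps to the right, and for $\phi$ to be right veering the single step must win.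

\section{The order at a boundary component}\label{sec:order}

To compare the lengths of steps we need a line on which arcs are points. We also need maps that fix a system and change the length of the next step; these are Dehn twists along curves that surround the arcs.

\subsection{The curves around a system}\label{sub:kappa}

For an arc $\alpha$ joining different boundary components $C,C'$, let $P_\alpha$ be a thin neighborhood of $C\cup\alpha\cup C'$. It is a pair of pants, and its frontier $\kappa_\alpha=\partial P_\alpha\cap\operatorname{int}\Sigma$ is a separating simple closed curve. The other side of $\kappa_\alpha$ is a copy of $\Sigma_{g,b-1}$ with $b-1\ge3$, so $\kappa_\alpha$ is \emph{essential} (it bounds no disk) and \emph{nonperipheral} (it is not parallel to a boundary component).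

\begin{lemma}\label{lem:cross}
Let $C,C',C''$ be distinct boundary components, $\alpha$ an arc joining $C$ to $C'$ and $\alpha'$ an arc joining $C$ to $C''$. Then $\kappa_\alpha$ and $\kappa_{\alpha'}$ cannot be isotoped to be disjoint; in particular they are not isotopic. This applies to any $\alpha\in A$ and $\alpha'\in A'$ when the systems $A,A'$ have different matchings.
\end{lemma}

\begin{proof}
The curve $\kappa_\alpha$ divides the set of boundary components into $E=\{C,C'\}$ and its complement $E^c$, and $\kappa_{\alpha'}$ divides it into $E'=\{C,C''\}$ and $E'^c$. These partitions are isotopy invariants. Suppose that the curves are disjoint. Then one of the two sides of $\kappa_\alpha$ misses $\kappa_{\alpha'}$ and lies on one side of it, so $E$ or $E^c$ is contained in $E'$ or in $E'^c$. Now $E\not\subset E'$ because of $C'$, and $E\not\subset E'^c$ because of $C$. Also $E^c\not\subset E'^c$ because of $C''$, and $E^c\subset E'$ would give $E^c\subset\{C''\}$, that is, $b\le3$. For the last sentence, an arc joining $x_s$ to $y_{\sigma(s)}$ and an arc of the other matching share exactly one of the four marked points.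
\end{proof}

For a system $A=\{a^1,a^2\}$ choose $P_{a^1},P_{a^2}$ disjoint and put
\[
\kappa^s=\kappa_{a^s},\qquad \Theta=T_{\kappa^1}T_{\kappa^2},\qquad Y=\overline{\Sigma\setminus(P_{a^1}\cup P_{a^2})}\cong\Sigma_{g,b-2}.
\]
The twists are supported in thin disjoint annuli around $\kappa^1,\kappa^2$, so $\Theta$ fixes a neighborhood of $A\cup\partial\Sigma$ pointwise. The excluded pages enter here: $Y$ would be an annulus for $(g,b)=(0,4)$ and a pair of pants for $(g,b)=(0,5)$. In our case it is neither; in particular $\kappa^1$ and $\kappa^2$ are not isotopic.

\subsection{The line $L_C$}

Fix a hyperbolic metric on $\Sigma$ with geodesic boundary. The universal cover $\widetilde\Sigma$ is a convex subset of $\mathbb H^2$ bounded by disjoint geodesics, the \emph{boundary lines}. Its closure $X$ in $\mathbb H^2\cup S^1_\infty$ is a closed disk, and $\partial X=\partial\widetilde\Sigma\sqcup\Lambda$, where $\Lambda$ is the limit set of the deck group. We use three standard facts.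
\begin{itemize}
\item[(H1)] A lift of a diffeomorphism of $\Sigma$ is a quasi-isometry of $\widetilde\Sigma$, so it extends to a homeomorphism of $X$. A lifted isotopy moves points a bounded distance, so it does not change the values on $\Lambda$; if the isotopy is rel $\partial\Sigma$, it does not change the values on $\partial\widetilde\Sigma$ either.
\item[(H2)] A lift of an essential simple closed curve (a boundary component is allowed) is a properly embedded line with two distinct endpoints in $\Lambda$, the fixed points of a generator of its stabilizer. Lifts of nonisotopic curves, and distinct lifts of one curve, have no common endpoint. The reason is that two hyperbolic elements of a discrete group with a common fixed point have the same axis, and simple curves represent primitive elements.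
\item[(H3)] If two transverse essential simple closed curves do not cobound a bigon (an embedded disk whose boundary is one arc of each curve and whose interior misses both), then a lift of one meets a lift of the other in at most one point.
\end{itemize}

Let $C$ be a boundary component and $\widetilde C$ a boundary line covering it. The set $L=L_C=\partial X\setminus\overline{\widetilde C}$ is an open interval, which we order from left to right as seen from $\widetilde C$ looking into $\widetilde\Sigma$. Let $\tau$ be the generator of the stabilizer of $\widetilde C$ that translates $\widetilde C$ to the right. Its attracting fixed point is the right end of $L$, so $\tau p>p$ for $p\in L$, and $\tau^np$ tends to the right or left end of $L$ as $n\to+\infty$ or $-\infty$. A diffeomorphism $\psi$ that preserves orientation and fixes $\partial\Sigma$ pointwise has a unique lift $\widetilde\psi$ fixing $\widetilde C$ pointwise. It acts on $L$ preserving the order, the action depends only on the isotopy class of $\psi$ rel $\partial\Sigma$ by (H1), and the lift of a composition is the composition of the lifts. It commutes with $\tau$, because $\widetilde\psi\tau\widetilde\psi^{-1}$ is a deck transformation that agrees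 with $\tau$ on $\widetilde C$.

Fix $z\in C$ and a lift $\tilde z\in\widetilde C$. Let $\alpha$ be an arc starting at $z$ that is not isotopic rel endpoints into a collar of $C$. Its lift $\tilde\alpha$ from $\tilde z$ ends at a point $\varepsilon(\alpha)\in L$ on another boundary line, and $\varepsilon(\psi(\alpha))=\widetilde\psi(\varepsilon(\alpha))$. Geodesic representatives rel endpoints are embedded and intersect minimally. The geodesic lifts from $\tilde z$ of two arcs $\alpha,\beta$ either coincide or meet only at $\tilde z$, where they have different directions. Therefore
\begin{equation}\label{eq:order}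
\beta \text{ is to the right of } \alpha \iff \varepsilon(\beta)\ge\varepsilon(\alpha),
\end{equation}
with equality exactly when $\alpha$ and $\beta$ are isotopic rel endpoints.

Since $\tau$ has no fixed point on $L$, there is an order-preserving identification of $L$ with $\mathbb R$ under which $\tau$ is translation by $1$. The \emph{fractional Dehn twist coefficient} is the translation number
\[
\operatorname{FDTC}(\psi,C)=\lim_{n\to\infty}\frac{\widetilde\psi^{\,n}(p)-p}{n},\qquad p\in L .
\]
The limit exists for any increasing homeomorphism of $\mathbb R$ commuting with translation by $1$. It does not depend on $p$, since $\tau^jp'\le p<\tau^{j+1}p'$ implies $\tau^j\widetilde\psi^{\,n}p'\le\widetilde\psi^{\,n}p<\tau^{j+1}\widetilde\psi^{\,n}p'$. If $\widetilde\psi^{\,k}p\ge\tau^jp$ with $k\ge1$, then $\widetilde\psi^{\,kn}p\ge\tau^{jn}p$ by induction on $n$, and the same holds with $\le$. So for any single $p\in L$,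
\begin{equation}\label{eq:fdtc}
\widetilde\psi^{\,k}p\ge\tau^jp\ \Longrightarrow\ \operatorname{FDTC}(\psi,C)\ge j/k,\qquad
\widetilde\psi^{\,k}p\le\tau^jp\ \Longrightarrow\ \operatorname{FDTC}(\psi,C)\le j/k .
\end{equation}
Right veering is a condition on infinitely many arcs. The next lemma, with \eqref{eq:fdtc}, reduces it to one inequality per boundary component.

\begin{lemma}\label{lem:rv}
Let $\psi$ be the identity near $\partial\Sigma$. If $\operatorname{FDTC}(\psi,C)>0$ for every boundary component $C$, then $\psi$ is right veering.
\end{lemma}

\begin{proof}
If $\widetilde\psi p\le p$ for some $p\in L_C$, then $\operatorname{FDTC}(\psi,C)\le0$ by \eqref{eq:fdtc} with $k=1$, $j=0$. So $\widetilde\psi p>p$ on $L_C$. An arc starting on $C$ that is isotopic into the collar of $C$ is fixed by $\psi$ up to isotopy rel endpoints; any other arc is moved strictly to the right by \eqref{eq:order}.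
\end{proof}

\subsection{The interval $J_\alpha$}

Let $\alpha$ run from $z\in C$ to a component $C'\neq C$. An arc from $z$ that misses $\alpha$ and $C'$ must leave $P_\alpha$ through $\kappa_\alpha$, and the interval that we now define records where its lift can end.

Let $\widetilde P$ be the component of the preimage of $P_\alpha$ containing $\widetilde C$, and let $U$ be the component of $\widetilde P\setminus(\text{lifts of }\alpha)$ adjacent to the segment $(\tilde z,\tau\tilde z)$ of $\widetilde C$. Cutting $P_\alpha$ along $\alpha$ gives an annulus, one of whose boundary circles is $\kappa_\alpha$, and $U$ is its universal cover. So exactly one lift $\tilde\kappa_\alpha$ of $\kappa_\alpha$ lies in the frontier of $U$. The region $U$ borders $\tilde\alpha$ on its right side and lies between $\tilde\alpha$ and $\tau\tilde\alpha$, so the endpoints $j_\alpha^-<j_\alpha^+$ of $\tilde\kappa_\alpha$ lie in $[\varepsilon(\alpha),\tau\varepsilon(\alpha)]\subset L$. They belong to $\Lambda$ and $\varepsilon(\alpha)$ does not, hence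
\begin{equation}\label{eq:J}
\varepsilon(\alpha)<j_\alpha^-<j_\alpha^+<\tau\varepsilon(\alpha).
\end{equation}
Put $J_\alpha=(j_\alpha^-,j_\alpha^+)\subset L$. This is the arc of $\partial X$ cut off by $\tilde\kappa_\alpha$ on the side away from $\widetilde C$. By construction $J_{\psi(\alpha)}=\widetilde\psi(J_\alpha)$, and by (H1) the interval depends only on the isotopy class of $\alpha$ rel endpoints.

\begin{lemma}[Steps]\label{lem:step}
Let $\alpha,\alpha'$ be arcs from $z\in C$ with disjoint interiors, ending on components $C',C''$ with $C,C',C''$ distinct. If $\alpha'$ leaves $z$ to the right of $\alpha$, then $\varepsilon(\alpha')$ and $j^-_{\alpha'}$ lie in $J_\alpha$. If $\alpha'$ leaves $z$ to the left of $\alpha$, they lie in $\tau^{-1}J_\alpha$.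
\end{lemma}

\begin{proof}
Put $\hat\kappa=\tilde\kappa_\alpha$, $J=J_\alpha$ in the first case, and $\hat\kappa=\tau^{-1}\tilde\kappa_\alpha$, $J=\tau^{-1}J_\alpha$ in the second. The arc $\alpha'$ meets $C\cup\alpha\cup C'$ only at $z$. So for $P_\alpha$ thin, $\alpha'$ meets $P_\alpha$ only in an initial segment and crosses $\kappa_\alpha$ exactly once. The lift $\tilde\alpha'$ starts in $U$ in the first case and in $\tau^{-1}U$, the region on the left of $\tilde\alpha$, in the second. It leaves this region through $\hat\kappa$ and never crosses $\hat\kappa$ again, so $\varepsilon(\alpha')\in J$.

Now take $P_{\alpha'}$ much thinner than $P_\alpha$. It is the union of a collar of $C$ inside $P_\alpha$, a collar of $C''$ outside $P_\alpha$, and a band around $\alpha'$, which $\kappa_\alpha$ crosses in a single transverse segment. Thus $\kappa_\alpha\cap\kappa_{\alpha'}$ consists of two points, one on each long side of the band. A bigon would allow us to remove both points by an isotopy, contradicting Lemma~\ref{lem:cross}. By (H3), a lift of $\kappa_\alpha$ and a lift of $\kappa_{\alpha'}$ meet at most once. The right side of the lifted band around $\tilde\alpha'$ lies in the frontier of the region $U'$ that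 defines $J_{\alpha'}$, so it is part of $\tilde\kappa_{\alpha'}$, and $\hat\kappa$ crosses it. Hence $\tilde\kappa_{\alpha'}$ crosses $\hat\kappa$ exactly once. The two lines have no common endpoint by (H2), so exactly one of $j^-_{\alpha'},j^+_{\alpha'}$ lies in $J$. By \eqref{eq:J}, $\varepsilon(\alpha')<j^-_{\alpha'}<j^+_{\alpha'}$. If $j^+_{\alpha'}$ were in the interval $J$, then so would be $j^-_{\alpha'}$, which lies between $\varepsilon(\alpha')\in J$ and $j^+_{\alpha'}$. So the endpoint in $J$ is $j^-_{\alpha'}$.
\end{proof}

\begin{lemma}[Twists]\label{lem:twist}
Let $A$ be a system, $z\in C$ one of the four marked points, $\alpha$ the arc of $A$ at $z$, and $\Theta=T_{\kappa^1}T_{\kappa^2}$. Then $\widetilde\Theta p\ge p$ for all $p\in L_C$. For $p\in J_\alpha$, $\widetilde\Theta^{N}p\to j_\alpha^+$ and $\widetilde\Theta^{-N}p\to j_\alpha^-$ as $N\to\infty$. For $p\in\tau^{-1}J_\alpha$ the limits are $\tau^{-1}j_\alpha^\pm$.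
\end{lemma}

\begin{proof}
The last sentence follows from the others because $\widetilde\Theta$ commutes with $\tau$. After an isotopy of $\Sigma$ rel boundary, which changes neither $J_\alpha$ nor the action on $L$, the curves $\kappa^1,\kappa^2$ are geodesics. Call a component $W$ of $\widetilde\Sigma\setminus(\text{lifts of }\kappa^1\cup\kappa^2)$ a \emph{region}. It is convex. For a frontier line $\ell$ of $W$, let $I_\ell$ be the open arc of $\partial X$ behind $\ell$, that is, on the side away from $W$; distinct frontier lines of $W$ give disjoint arcs. Two remarks apply to every region.
\begin{itemize}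
\item[(i)] A point $p\in\partial X$ lies in $\overline W$ or in some $I_\ell$. Indeed, the geodesic from a point of $W$ to $p$ either stays in $W$ or crosses a frontier line $\ell$ and then stays behind it.
\item[(ii)] Let $W^\circ$ be $W$ minus the lifted twist annuli. It is connected and $\Theta$ is the identity below it, so $\widetilde\Theta$ agrees on $W^\circ$ with a deck transformation $\gamma_W$. Every point of $W$ is at bounded distance from $W^\circ$, and the boundary lines in $W$ lie in $W^\circ$. So $\widetilde\Theta=\gamma_W$ on $\overline W\cap\partial X$.
\end{itemize}
Let $W_0$ be the region containing $\widetilde C$; it covers $P_\alpha$, and $\gamma_{W_0}=1$. By (i) and (ii), $\widetilde\Theta$ fixes every point of $L$ outside the arcs behind the frontier lines of $W_0$. These arcs are subintervals of $L$ whose endpoints are fixed, and $J_\alpha$ is one of them. We show that $\widetilde\Theta p>p$ on each such interval $I$. This proves the lemma: for $p\in I$ the sequences $\widetilde\Theta^{\pm N}p$ are monotone in $I$, their limits are fixed points, and the only fixed points in $\overline I$ are its endpoints.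

Let $I$ lie behind the frontier line $\tilde\kappa$ of $W_0$, and let $Z$ be the region on the other side of $\tilde\kappa$. A path from $W_0$ to $Z$ crosses one lifted twist annulus, in which its image turns right and makes one full turn. So $\gamma=\gamma_Z$ is the generator of the stabilizer of $\tilde\kappa$ that translates toward the endpoint on the right as seen from $W_0$, which is the larger endpoint of $I$. It preserves $Z$ and $I$, and $\gamma p>p$ on $I$. Let $p\in I$. If $p\in\overline Z$, then $\widetilde\Theta p=\gamma p>p$. Otherwise $p\in I_\ell$ for a frontier line $\ell\neq\tilde\kappa$ of $Z$. By (H2) the endpoints of $\ell$ lie in $I$, so $I_\ell$ is the subinterval of $I$ between them. They lie in $\overline Z$, so $\widetilde\Theta$ moves them as $\gamma$ does, and therefore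
\begin{equation}\label{eq:shift}
\widetilde\Theta(I_\ell)=\gamma I_\ell=I_{\gamma\ell}.
\end{equation}
The line $\gamma\ell$ is a frontier line of $Z$ different from $\ell$, since $\gamma$ moves the endpoints of $\ell$ to the right. So $I_{\gamma\ell}$ is disjoint from $I_\ell$ and lies to its right, and $\widetilde\Theta p>p$.
\end{proof}

\section{Two saddles by hand}\label{sec:example}

Take the systems of Figure~\ref{fig:saddle} and begin a movie with the right saddle from $A_0=B$ to $A_1=A$. We watch the point $z=y_1$. Let $\alpha_i$ be the arc of $A_i$ at $y_1$, and write $\varepsilon_i=\varepsilon(\alpha_i)$, $J_i=(j_i^-,j_i^+)=J_{\alpha_i}$ and $\tilde\kappa_i=\tilde\kappa_{\alpha_i}$. The arc $\alpha_0$ goes from $y_1$ to $x_2$, and $\alpha_1$ goes from $y_1$ to $x_1$, leaving to the left of $\alpha_0$. Lemma~\ref{lem:step}, applied in both directions, gives $\varepsilon_1,j_1^-\in\tau^{-1}J_0$ and $\varepsilon_0,j_0^-\in J_1$. With \eqref{eq:J},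
\[
\tau^{-1}j_0^-<\varepsilon_1<j_1^-<\tau^{-1}j_0^+<\varepsilon_0<j_0^-<j_1^+ ;
\]
see Figure~\ref{fig:cover}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.0,yscale=0.55]
\draw[thick] (-0.6,0) -- (11.1,0) node[right] {$L$};
\draw[thick] (2.5,-4.6) -- (9.5,-4.6) node[right] {$\widetilde C$};
\draw (0,0) arc (180:360:2.5); \draw (7,0) arc (180:360:1.75);
\draw[very thick] (2,0) arc (180:360:3.5);
\draw[dashed] (4.4,0) arc (180:360:1.6); \draw[dashed] (2.8,0) arc (180:360:0.5);
\draw[->] (6,-4.6) -- (6,0);
\draw[->] (6,-4.6) .. controls (3.5,-3.9) and (1,-3.2) .. (1,0);
\foreach \p/\t in {0/{$\tau^{-1}j_0^-$},1/{$\varepsilon_1$},2/{$j_1^-$},3.3/{$j_2^-$},4.9/{$\tau^{-1}j_0^+$},6/{$\varepsilon_0$},7/{$j_0^-$},9/{$j_1^+$},10.5/{$j_0^+$}} \node[above] at (\p,0) {\small\t};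
\node[below] at (6,-4.6) {\small$\tilde z$};
\node at (7.8,-3.2) {\small$\tilde\kappa_1$}; \node at (10.2,-1.7) {\small$\tilde\kappa_0$};
\node at (6.9,-1.85) {\small$\ell$}; \node at (3.3,-1.0) {\small$\gamma^{-1}\ell$};
\node at (0.1,-2.1) {\small$\tau^{-1}\tilde\kappa_0$};
\end{tikzpicture}
\caption{Schematic picture of the universal cover of the page seen from the boundary line $\widetilde C$ through a lift $\tilde z$ of $y_1$. The arrows are the lifts of the arcs $\alpha_0$ and $\alpha_1$, ending at $\varepsilon_0$ and $\varepsilon_1$ on the line $L$. The half-circles are lifts of the curves surrounding arcs of $A_0$ and $A_1$. The inverse twist $\widetilde\Theta_1^{-1}$ carries the interval cut off by $\ell$ to the interval cut off by $\gamma^{-1}\ell$, so it carries $j_0^-$ to a point $j_2^-$ to the left of $\tau^{-1}j_0^+$.}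
\label{fig:cover}
\end{figure}

\emph{A choice that fails.} The obvious left saddle, along $\delta$, gives $A_2=B=A_0$. The step to the right has then used up the whole step to the left: $\varepsilon_2=\varepsilon_0$. Two more left saddles give $\varepsilon_0=\varepsilon_2<\varepsilon_3<\varepsilon_4$ by Lemma~\ref{lem:step} and \eqref{eq:J}, and a monodromy with $\phi(A_4)=A_0$ has $\widetilde\phi(\varepsilon_4)=\varepsilon_0<\varepsilon_4$. It is not right veering.

\emph{A choice that works.} Let $\Theta_1$ be the twist of the system $A_1$. It fixes $A_1$, so $A_2=\Theta_1^{-1}(B)$ is obtained from $A_1$ by the left saddle along $\Theta_1^{-1}(\delta)$, and $j_2^-=\widetilde\Theta_1^{-1}(j_0^-)$. We locate this point. The arc $\alpha_0$ crosses each of the curves $\kappa_1^1,\kappa_1^2$ of $A_1$ once. Its lift crosses $\tilde\kappa_1$ into a region $Z$, leaves $Z$ through a frontier line $\ell$ covering $\kappa_1^2$, and ends at $\varepsilon_0\in I_\ell\subset J_1$. The two long sides of the lifted band around $\tilde\alpha_0$ belong to $\tau^{-1}\tilde\kappa_0$ and $\tilde\kappa_0$. As in the proof of Lemma~\ref{lem:step}, each of these two lines crosses $\tilde\kappa_1$ exactly once and $\ell$ exactly once.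 So each has exactly one endpoint in $J_1$, and that endpoint lies in $I_\ell$. By the displayed inequalities these endpoints are $\tau^{-1}j_0^+$ and $j_0^-$. By \eqref{eq:shift}, $j_2^-$ lies in $\gamma^{-1}I_\ell$, which is to the left of $I_\ell$. Hence
\[
\varepsilon_1<\varepsilon_2<j_2^-<\tau^{-1}j_0^+<\varepsilon_0 .
\]
One negative twist has shortened the step to the right so much that $\alpha_2$ is still to the left of $\alpha_0$.

The example also shows which quantity to control. The next step to the right lands in $J_2$, and negative powers of $\Theta_2$ push it toward $j_2^-$ but not beyond. So the induction must keep $j_i^-$, and not only $\varepsilon_i$, below the barrier $\tau^{-1}j_0^+$; this is why Lemma~\ref{lem:step} locates $j^-_{\alpha'}$. At $x_1,x_2$ the same twists also help. There a left saddle steps into $\tau^{-1}J_i$, and negative twists push the new point toward $\tau^{-1}j_i^-$, a full turn to the left of $j_i^-$.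

\section{Construction of the monodromy}\label{sec:construction}

\subsection{Curve complexes}

For a surface $Y=\Sigma_{h,k}$ with $3h-3+k\ge2$, the \emph{curve complex} $\mathcal C(Y)$ is the graph whose vertices are the isotopy classes of essential nonperipheral simple closed curves, with an edge between distinct classes that have disjoint representatives. For $Y=\Sigma_{0,4}$ edges join classes that intersect twice minimally, and $\mathcal C(Y)$ is the Farey graph. These graphs are connected, and diffeomorphisms act on them by isometries of the edge-path metric $d_{\mathcal C(Y)}$. By the Nielsen--Thurston classification a mapping class, taken up to isotopies that may move the boundary, is periodic, reducible (it permutes a nonempty finite set of pairwise disjoint vertices) or pseudo-Anosov. In the first two cases it has a finite orbit in $\mathcal C(Y)$. Each such $Y$ carries pseudo-Anosov classes represented by diffeomorphisms that are the identity near $\partial Y$. Our page has $3g-3+b\ge2$, and the surface $Y\cong\Sigma_{g,b-2}$ of a system is $\Sigma_{0,4}$ when $(g,b)=(0,6)$ and of the first kind otherwise.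

Let $Y\subsetneq\Sigma$ be a connected subsurface with essential nonperipheral frontier curves, neither an annulus nor a pair of pants. The \emph{projection} $\pi_Y(v)$ of a vertex $v$ of $\mathcal C(\Sigma)$ is a finite set of vertices of $\mathcal C(Y)$. Put $v$ in minimal position with the frontier of $Y$. If $v\subset Y$ is nonperipheral in $Y$, then $\pi_Y(v)=\{v\}$. If $v$ crosses the frontier, then for each arc $c$ of $v\cap Y$ take a thin neighborhood in $Y$ of the union of $c$ with the components of $\partial Y$ that it touches, and collect those frontier curves of these neighborhoods that are essential and nonperipheral in $Y$; each arc contributes at least one, since otherwise $Y$ would be planar with at most three boundary components. In all other cases $\pi_Y(v)=\emptyset$. For vertices $u,v$ with nonempty projections put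
\[
d_Y(u,v)=\operatorname{diam}_{\mathcal C(Y)}\big(\pi_Y(u)\cup\pi_Y(v)\big);
\]
this satisfies the triangle inequality. We use two theorems of Masur and Minsky.
\begin{itemize}
\item[(MM)] \cite{MM1} If $f$ is a pseudo-Anosov map of $Y$, then $d_{\mathcal C(Y)}(v,f^nv)\to\infty$ as $n\to\infty$.
\item[(BGI)] \cite[Theorem 3.1]{MM2} There is a constant $\mu=\mu(\Sigma)$ such that if every vertex of a geodesic $\mathfrak g$ of $\mathcal C(\Sigma)$ has nonempty projection to $Y$, then $\operatorname{diam}_{\mathcal C(Y)}\pi_Y(\mathfrak g)\le\mu$.
\end{itemize}
A single vertex counts as a geodesic: its projection comes from pairwise disjoint arcs in $Y$, and there are finitely many types of $Y$ and, up to diffeomorphism of $Y$, finitely many pairs of disjoint arcs, so its diameter is bounded in terms of $\Sigma$.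

\begin{lemma}\label{lem:proj}
Let $A$ be a system with curves $\kappa^1,\kappa^2$, twist $\Theta$ and surface $Y$.
\begin{itemize}
\item[(a)] The only vertices of $\mathcal C(\Sigma)$ with empty projection to $Y$ are $\kappa^1$ and $\kappa^2$.
\item[(b)] $\pi_Y(\Theta v)=\pi_Y(v)$, and twists along curves parallel to $\partial\Sigma$ fix every vertex.
\item[(c)] Let $f$ be a pseudo-Anosov map of $Y$, the identity near $\partial Y$ and extended by the identity, and let $u,v\notin\{\kappa^1,\kappa^2\}$. Then $d_Y(u,f^nv)\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A vertex with empty projection can be isotoped into one of the two pairs of pants complementary to $Y$, and an essential nonperipheral curve of $\Sigma$ in $P_{a^s}$ is parallel to $\kappa^s$. (b) Isotope the twist annuli into the pairs of pants; then $\Theta$ is the identity on $Y$, and $\Theta v$ is in minimal position with the frontier and has the same intersection with $Y$ as $v$. A twist along a boundary-parallel curve is supported in a collar, which curves can avoid. (c) We have $\pi_Y(f^nv)=f^n\pi_Y(v)$. For $u'\in\pi_Y(u)$, $v'\in\pi_Y(v)$, $d_Y(u,f^nv)\ge d_{\mathcal C(Y)}(v',f^nv')-d_{\mathcal C(Y)}(u',v')$, which tends to infinity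 by (MM).
\end{proof}

\subsection{The movie}

Fix an even integer $m\ge4$. Let $A_0$ be any normalized system and let $A_1$ be obtained from it by any right saddle. The curves, twist and surface of $A_i$ are denoted $\kappa_i^s,\Theta_i,Y_i$. At a marked point $z$ let $\alpha_i$ be the arc of $A_i$ at $z$, oriented away from $z$, and write $\varepsilon_i=\varepsilon(\alpha_i)$, $J_i=(j_i^-,j_i^+)=J_{\alpha_i}$, all taken in the line $L_C$ of the component $C\ni z$.

For $1\le i\le m-1$, given $A_{i-1}$ and $A_i$, choose any left saddle $A_i\to A'_{i+1}$ and a pseudo-Anosov map $f_i$ of $Y_i$ as in Lemma~\ref{lem:proj}, and put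
\[
A_{i+1}=\Theta_i^{-N_i}f_i^{\,n_i}(A'_{i+1}),\qquad n_i,N_i\ge0 .
\]
The maps $f_i$ and $\Theta_i$ fix a neighborhood of $A_i\cup\partial\Sigma$, so $A_{i+1}$ is again obtained from $A_i$ by a left saddle, along the image of the original arc $\delta$. Consecutive systems have different matchings. At each marked point, consecutive arcs have representatives with disjoint interiors and end on two different components, both different from $C$; so Lemma~\ref{lem:step} applies, with the direction given by \eqref{eq:table}. We choose first $n_i$ and then $N_i$.

\emph{Choice of $n_i$.} We require
\begin{equation}\label{eq:big}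
d_{Y_i}(\kappa_{i-1}^s,\kappa_{i+1}^t)>2\mu\qquad\text{for all } s,t\in\{1,2\}.
\end{equation}
By Lemma~\ref{lem:cross}, the curves of $A_{i-1}$ and of $A'_{i+1}$ differ from $\kappa_i^1,\kappa_i^2$. The curves of $A_{i+1}$ are the images of those of $A'_{i+1}$ under $\Theta_i^{-N_i}f_i^{\,n_i}$. By Lemma~\ref{lem:proj}(b),(c), condition \eqref{eq:big} holds for large $n_i$, whatever $N_i$ is.

\emph{Choice of $N_i$.} We require, for $1\le i\le m$,
\begin{equation}\label{eq:barrier}
j_i^-<\tau^{-1}j_0^+\quad\text{at } y_1,y_2,\qquad\qquad j_i^-<\tau^{-(i-1)}j_0^+\quad\text{at } x_1,x_2 .
\end{equation}
For $i=1$ the saddle is a right saddle, so Lemma~\ref{lem:step} gives $j_1^-\in\tau^{-1}J_0$ at the $y$'s and $j_1^-\in J_0$ at the $x$'s, and \eqref{eq:barrier} holds. Suppose that it holds for some $i\le m-1$. The system $A''=f_i^{\,n_i}(A'_{i+1})$ is obtained from $A_i$ by a left saddle. Let $j''$ be the left endpoint of the interval of its arc at $z$. By Lemma~\ref{lem:step}, $j''\in J_i$ at the $y$'s and $j''\in\tau^{-1}J_i$ at the $x$'s. By Lemma~\ref{lem:twist}, as $N_i\to\infty$ the point $j_{i+1}^-=\widetilde\Theta_i^{-N_i}(j'')$ tends to $j_i^-<\tau^{-1}j_0^+$ at the $y$'s and to $\tau^{-1}j_i^-<\tau^{-i}j_0^+$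 at the $x$'s. The inequalities are strict, so a large $N_i$ gives \eqref{eq:barrier} for $i+1$ at all four points.

\subsection{Closing the movie}

Since $m$ is even, $A_m$ and $A_0$ have the same matching. There is an orientation-preserving diffeomorphism $\phi_1$, the identity near $\partial\Sigma$, with $\phi_1(A_m)=A_0$. To construct it, note that neighborhoods of $\partial\Sigma\cup A_m$ and of $\partial\Sigma\cup A_0$ consist of the same collar with two bands attached at the same places; map one to the other by the identity on the collar and band to band. The closures of the complements are both connected of genus $g$ with $b-2$ boundary components, so by the classification of surfaces the induced identification of their boundaries extends to an orientation-preserving diffeomorphism.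

The maps that fix $A_0$ can still be composed with $\phi_1$, and we treat this as one more step of the movie. Let $f_0$ be a pseudo-Anosov map of $Y_0$. By Lemma~\ref{lem:cross}, $\kappa_1^t\neq\kappa_0^q$, and $\phi_1(\kappa_{m-1}^s)\neq\phi_1(\kappa_m^q)=\kappa_0^q$. By Lemma~\ref{lem:proj}(c) we can choose $n_0$ so that $\phi'=f_0^{\,n_0}\phi_1$ satisfies
\begin{equation}\label{eq:bigzero}
d_{Y_0}(\phi'(\kappa_{m-1}^s),\kappa_1^t)>2\mu\qquad\text{for all } s,t\in\{1,2\}.
\end{equation}
Let $T_{D_j}$ be the positive twist along a curve parallel to $D_j$, supported in a collar of $D_j$ away from the boundary. Put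
\[
\phi=T_{D_1}^{N_1'}\cdots T_{D_{b-4}}^{N_{b-4}'}\;\Theta_0^{N}\,\phi',
\]
where $N$ and then the $N_j'$ are chosen in the next section. For all values of these exponents $\phi(A_m)=A_0$, and the movie has one right saddle and $m-1$ left saddles. By Proposition~\ref{prop:movie}, $\xi_{(\Sigma,\phi)}$ is overtwisted, and $c(\xi_{(\Sigma,\phi)})=0$ by \cite{OS}. This is item (3) of Theorem~\ref{thm:main}.

\section{Right veering and the twist coefficients}\label{sec:veering}

\subsection{The four marked components}

Let $z\in C$ be a marked point, and put $\rho=1$ if $z$ is $y_1$ or $y_2$ and $\rho=m-1$ if $z$ is $x_1$ or $x_2$. By \eqref{eq:J} and \eqref{eq:barrier} with $i=m$,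
\begin{equation}\label{eq:chain}
\varepsilon_m<j_m^-<\tau^{-\rho}j_0^+\le\tau^{-1}j_0^+<\varepsilon_0 .
\end{equation}
So $\widetilde\phi$ moves the point $\varepsilon_m$ to the right, to $\varepsilon_0$. At a $y$ this move may be less than a full turn, and then it does not exclude fixed points of $\widetilde\phi$ elsewhere. We therefore look at the second iterate, and here the positive twist $\Theta_0^N$ is needed.

Write $\hat\phi=\Theta_0^N\phi'$ and $q=\widetilde{\phi'}(\varepsilon_0)$. Since $\phi'(\alpha_m)=\alpha_0$, we have $\widetilde{\phi'}(\varepsilon_m)=\varepsilon_0$ and $\widetilde{\phi'}(J_m)=J_0$, and $\varepsilon_0>j_m^-$ gives $q>j_0^-$. If $q\in J_0$, then $\widetilde\Theta_0^Nq\to j_0^+$ as $N\to\infty$ by Lemma~\ref{lem:twist}. Otherwise $\widetilde\Theta_0^Nq\ge q\ge j_0^+$ for all $N\ge0$. As $\tau^\rho\varepsilon_m<j_0^+$ by \eqref{eq:chain}, in both cases $\widetilde\Theta_0^Nq>\tau^\rho\varepsilon_m$ for large $N$. Fix an $N$ that works at all four points.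

The twists $T_{D_j}$ do not affect these points. The complement in $\Sigma$ of the collars of the $D_j$ is a deformation retract of $\Sigma$, so its preimage $V$ in $\widetilde\Sigma$ is connected, and the lift of $T_{D_j}$ fixing $\widetilde C$ is the identity on $V$. On $L_C$ it can therefore move only points of boundary lines covering $D_j$, whereas $\varepsilon_0$ and $\widetilde\Theta_0^Nq$ lie on lines covering marked components. Since $\Theta_0$ fixes $\alpha_0$, we get $\widetilde\phi(\varepsilon_m)=\varepsilon_0$ and
\[
\widetilde\phi^{\,2}(\varepsilon_m)=\widetilde\phi(\varepsilon_0)=\widetilde\Theta_0^Nq>\tau^\rho\varepsilon_m .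
\]
By \eqref{eq:fdtc}, the coefficient of $\phi$ is at least $\frac{m-1}2$ at $C_{x_1},C_{x_2}$ and at least $\frac12$ at $C_{y_1},C_{y_2}$.

At the $y$'s there is also an upper bound. Lemma~\ref{lem:step} gives $\varepsilon_1\in\tau^{-1}J_0$ and $\varepsilon_{i+1}\in J_i$ for $1\le i\le m-1$. By \eqref{eq:J}, $\tau^{-1}\varepsilon_0<\varepsilon_1<\dots<\varepsilon_m$. Applying $\widetilde\phi$ gives $\tau^{-1}\widetilde\phi(\varepsilon_0)<\varepsilon_0$, that is, $\widetilde\phi(\varepsilon_0)<\tau\varepsilon_0$, and the coefficient is at most $1$ by \eqref{eq:fdtc}.

\subsection{The components $D_j$}

No arc of the movie touches $D_j$, so we may twist there freely. Work in $L=L_{D_j}$ with its translation $\tau$, and pick $p\in\Lambda\cap L$. The lift of $\hat\phi$ sends $p$ to a point $p'\in\Lambda\cap L$, and $p'\ge\tau^{-s_j}p$ for some integer $s_j\ge0$. For $i\neq j$ the lift of $T_{D_i}$ fixing $\widetilde D_j$ is the identity on $V$, hence on $\Lambda$. The lift of $T_{D_j}$ fixing $\widetilde D_j$ agrees on $V$ with a deck transformation, and this is $\tau$, because an arc leaving $D_j$ turns right and makes one full turn. So $\widetilde\phi(p)=\tau^{N_j'}p'\ge\tau^{N_j'-s_j}p$. Choose $N_j'\ge s_j+R+1$.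 Then $\operatorname{FDTC}(\phi,D_j)\ge R+1$ by \eqref{eq:fdtc}.

All coefficients are positive, so $\phi$ is right veering by Lemma~\ref{lem:rv}. Item (4) of Theorem~\ref{thm:main} holds as soon as $\frac{m-1}2\ge R$.

\section{Large translation distance}\label{sec:distance}

The arc complex is hard to handle directly: endpoints are fixed, and only homologically essential arcs are allowed. We bound instead the translation of $\phi$ in $\mathcal C(\Sigma)$, where (BGI) is available, and transfer the bound by a Lipschitz map from arcs to curves. In this section $d_{\mathcal C}=d_{\mathcal C(\Sigma)}$.

\subsection{Translation in the curve complex}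

Extend the movie to all $i\in\mathbb Z$ by $A_{i+m}=\phi^{-1}(A_i)$, which is consistent with $A_m=\phi^{-1}(A_0)$, and extend $\kappa_i^s$ and $Y_i$ in the same way. Since $\phi$ preserves matchings and $m$ is even, consecutive systems have different matchings for all $i$. Condition \eqref{eq:big} holds for all $i\in\mathbb Z$. Indeed, it is invariant under $i\mapsto i+m$, and it holds for $1\le i\le m-1$ by construction. For $i=m$, applying $\phi$ turns it into $d_{Y_0}(\phi(\kappa_{m-1}^s),\kappa_1^t)>2\mu$, which is \eqref{eq:bigzero} by Lemma~\ref{lem:proj}(b).

By (BGI), a geodesic between two vertices whose projections to $Y_i$ are far apart must contain a vertex with empty projection, and by Lemma~\ref{lem:proj}(a) there are only two such vertices. So the pair $\{\kappa_i^1,\kappa_i^2\}$ is a gate through which geodesics are forced to pass, and consecutive gates are at distance at least $2$.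

\begin{lemma}\label{lem:gates}
For $i>j$ and all $s,t\in\{1,2\}$, $d_{\mathcal C}(\kappa_j^s,\kappa_i^t)\ge2(i-j)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cross}, $d_{\mathcal C}(\kappa_i^q,\kappa_{i+1}^t)\ge2$ for all $i,q,t$. Fix $u=\kappa_j^s$ and put $E(i)=\min_td_{\mathcal C}(u,\kappa_i^t)$, so that $E(j)=0$ and $E(j+1)\ge2$. We show by induction that $E(i+1)\ge E(i)+2$ for $i\ge j$. Let $i>j$ and assume $E(i)\ge E(i-1)+2$. Let $\mathfrak g$ be a geodesic of length $E(i-1)$ from $u$ to some $\kappa_{i-1}^t$. It contains neither $\kappa_i^1$ nor $\kappa_i^2$, since otherwise $E(i)\le E(i-1)$. By Lemma~\ref{lem:proj}(a) and (BGI), $d_{Y_i}(u,\kappa_{i-1}^t)\le\mu$. Let $\mathfrak g'$ be a geodesic of length $E(i+1)$ from $u$ to some $\kappa_{i+1}^{t'}$. If it avoided $\kappa_i^1$ and $\kappa_i^2$, then $d_{Y_i}(u,\kappa_{i+1}^{t'})\le\mu$, hence $d_{Y_i}(\kappa_{i-1}^t,\kappa_{i+1}^{t'})\le2\mu$, contrary to \eqref{eq:big}. So $\mathfrak g'$ passes through some $\kappa_i^q$, and its length is $d_{\mathcal C}(u,\kappa_i^q)+d_{\mathcal C}(\kappa_i^q,\kappa_{i+1}^{t'})\ge E(i)+2$.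
\end{proof}

Let $\|\phi\|=\lim_{k\to\infty}\frac1k\,d_{\mathcal C}(v,\phi^kv)$ be the stable translation length. The limit exists by subadditivity and does not depend on $v$ by the triangle inequality. Since $\kappa_{km}^s=\phi^{-k}(\kappa_0^s)$, Lemma~\ref{lem:gates} gives $d_{\mathcal C}(\kappa_0^s,\phi^k\kappa_0^s)\ge2km$, so
\begin{equation}\label{eq:stable}
\|\phi\|\ge2m .
\end{equation}
A periodic or reducible class has a finite orbit and hence stable translation length $0$. So $\phi$ is pseudo-Anosov, which completes item (1).

\subsection{From arcs to curves}

Let $a$ be a homologically essential arc. It is nonseparating: if it separated $\Sigma$, the boundary of one side would show that $a$ is homologous to a chain in $\partial\Sigma$. Let $\pi(a)$ be the set of frontier curves of a thin neighborhood of the union of $a$ with the boundary components that it touches.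

\begin{lemma}\label{lem:lip}
The set $\pi(a)$ is a nonempty finite set of vertices of $\mathcal C(\Sigma)$, and $\pi(\psi(a))=\psi(\pi(a))$ for every diffeomorphism $\psi$. There is a constant $\Delta\ge1$ depending only on $\Sigma$ such that $d_{\mathcal C}(u,u')\le\Delta$ whenever $a,a'$ are adjacent in the homologically essential arc complex, $u\in\pi(a)$ and $u'\in\pi(a')$.
\end{lemma}

\begin{proof}
If $a$ joins different components, then $\pi(a)=\{\kappa_a\}$, which is essential and nonperipheral by Section~\ref{sub:kappa}. If both ends of $a$ lie on one component, the neighborhood is a pair of pants with two frontier curves, each containing one long side of the band around $a$. Since $a$ is nonseparating, there is a closed curve in $\operatorname{int}\Sigma$ that crosses $a$ exactly once; for a thin neighborhood it meets the neighborhood only in one segment across the band. It therefore crosses each frontier curve exactly once, so both are nonseparating, hence essential and nonperipheral. This is where homological essentiality is used: a boundary-parallel arc would produce no vertex at all. Equivariance holds by construction.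

The isotopy classes in $\pi(a)$ do not change if the endpoints of $a$ slide along $\partial\Sigma$. If $a,a'$ are adjacent, sliding shared endpoints slightly apart makes them disjoint. Up to diffeomorphisms of $\Sigma$ there are finitely many pairs of disjoint arcs, by the classification of the surfaces obtained by cutting along them. Diffeomorphisms act on the connected graph $\mathcal C(\Sigma)$ by isometries, so the distances $d_{\mathcal C}(u,u')$ take finitely many values.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $a$ be a vertex of the arc complex with $d_0=d(a,\phi(a))<\infty$, and let $u\in\pi(a)$. If $d_0=0$, then $\phi^ku\in\pi(a)$ for all $k$, so $\|\phi\|=0$, contrary to \eqref{eq:stable}. So $d_0\ge1$. Concatenating the translates under $\phi$ of a path from $a$ to $\phi(a)$ gives a path of length $kd_0$ from $a$ to $\phi^k(a)$. Choose a curve in $\pi$ of each vertex of the path, beginning with $u$ and ending with $\phi^ku$. By Lemma~\ref{lem:lip}, $d_{\mathcal C}(u,\phi^ku)\le\Delta kd_0$, so $2m\le\|\phi\|\le\Delta d_0$. Therefore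
\[
\operatorname{dist}_e(\phi)\ge\frac{2m}{\Delta}.
\]
The constant $\Delta$ depends only on $\Sigma$, and $m\ge4$ is an arbitrary even integer. Choosing $m$ with $2m/\Delta>n$ and $\frac{m-1}2\ge R$ gives items (2) and (4). Items (1) and (3) were proved above.
\end{proof}

\begin{remark}\label{rem:upper}
The growth is exactly linear in $m$. An arc joining different boundary components is homologically essential, because its boundary is nonzero in $H_0(\partial\Sigma)$. So the arcs $\alpha_m,\alpha_{m-1},\dots,\alpha_0=\phi(\alpha_m)$ at $x_1$ form a path of length $m$ in the complex, and $2m/\Delta\le\operatorname{dist}_e(\phi)\le m$. In particular movies of bounded length cannot produce large distance. The counterexamples rest on the fact that Proposition~\ref{prop:movie} limits the number of right saddles and puts no limit on the number of left ones.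
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eli} Eliashberg, Ann. Inst. Fourier 42, 1992.

\bibitem{EL} John Etnyre and Youlin Li, \emph{The arc complex and contact geometry: non-destabilizable planar open book decompositions of the tight contact 3-sphere}, arXiv:1305.5928 (2013).

\bibitem{MM1} Masur and Minsky, Invent., 1999.

\bibitem{MM2} Masur and Minsky, GAFA, 2000.

\bibitem{OS} Ozsv\'ath and Szab\'o, Duke, 2005.

\end{thebibliography}
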